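# Global small data solutions of the three-dimensional semilinear Euler–Poisson–Darboux equation above the critical exponent

## 1. A wave equation without a tail: the case $\mu=2$

The equation of these notes is
$$
\begin{cases}
\square u+\dfrac{\mu}{t}\,\partial_t u=|u|^p, & t\ge 1,\ x\in\mathbb R^3,\\[4pt]
(u,\partial_t u)(1,x)=\varepsilon(u_0,u_1)(x),
\end{cases}\tag{1}
$$
with $\square=\partial_t^2-\Delta$, $\mu>0$, $p>1$, real data $u_0,u_1\in C_0^\infty(\mathbb R^3)$ supported in $B(0,1)$, and $\varepsilon>0$ small. The damping $\frac{\mu}{t}\partial_tu$ makes waves decay faster; the source $|u|^p$ can make them blow up. How large must $p$ be so that small data always give a solution for all $t\ge1$? The candidate threshold is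
$$p_{crit}(3,\mu)=\max\{p_s(3+\mu),\,p_f(3)\},\qquad p_s(z)=\frac{z+1+\sqrt{z^2+10z-7}}{2(z-1)}\ (z>1),\qquad p_f(n)=1+\frac2n .$$
The Strauss exponent $p_s(z)$ is the positive root of $(z-1)p^2-(z+1)p-2=0$; the Fujita exponent is $p_f(3)=\frac53$. At $p=\frac53$ and $z=3+\mu$ the quadratic has the value $\frac{10\mu-28}{9}$. So $p_s(3+\mu)>\frac53$ exactly when $\mu<\frac{14}5$, and the question splits in two:

- **(A1)** if $\mu\ge\frac{14}5$ and $p>p_{crit}(3,\mu)=\frac53$, does the small data solution exist globally?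
- **(A2)** if $0<\mu<\frac{14}5$ and $p>p_{crit}(3,\mu)=p_s(3+\mu)$, is there a global small data solution?

The question is posed in Qianqian Li, Qiao Xin, Huicheng Yin, "Global small data radial symmetric solutions of 3D semilinear Euler-Poisson-Darboux equations", arXiv:2608.29258 (2026). On its status: a solution has been reported, in that paper for the part (A1) with radially symmetric data. What follows is a complete proof that both answers are yes, for all data, radial or not. The method is F. John's weighted $L^\infty$ method.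

Throughout, $r=|x|$, $T=t-r$, and $C,c$ are positive constants that do not depend on $\varepsilon,t,x$ and may change from line to line; $A\sim B$ means $cB\le A\le CB$.

**Removing the damping.** Put $k=\frac\mu2$ and $v=t^{k}u$. From $u=t^{-k}v$ we get $u_t=t^{-k}(v_t-\frac kt v)$ and $u_{tt}=t^{-k}(v_{tt}-\frac{2k}tv_t+\frac{k(k+1)}{t^2}v)$, so $u_{tt}+\frac{2k}{t}u_t=t^{-k}\bigl(v_{tt}+\frac{k(1-k)}{t^2}v\bigr)$. Hence (1) becomes
$$\square v+\frac{m}{t^2}v=t^{-\mu(p-1)/2}|v|^p,\qquad v(1)=\varepsilon u_0,\quad v_t(1)=\varepsilon\bigl(u_1+\tfrac\mu2u_0\bigr),\qquad m=\frac{\mu(2-\mu)}4. \tag{2}$$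
For $\mu=2$ the mass term is gone, and Kirchhoff's formula turns (2) into
$$v=v^0+L_0\bigl[t^{-(p-1)}|v|^p\bigr],\qquad L_0G(t,x)=\int_1^t\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,dS_y\,ds,$$
where $v^0$ is the free wave with the data in (2). In this section a solution is a continuous solution of this integral equation; Section 5 shows, for every $\mu$, that this is the same as a weak solution.

Everything rests on one classical formula. For radial $g\ge0$ and $r,\rho>0$,
$$\int_{|x-y|=\rho}g(|y|)\,dS_y=\frac{2\pi\rho}{r}\int_{|r-\rho|}^{r+\rho}\lambda g(\lambda)\,d\lambda. \tag{3}$$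
(If $\omega$ is the angle at $x$, then $\lambda^2=|y|^2=r^2+\rho^2+2r\rho\cos\omega$, so $\lambda\,d\lambda=r\rho\,d(\cos\omega)$, while $dS=2\pi\rho^2d(\cos\omega)$ after the azimuthal integration.)

For $b\in\mathbb R$ put
$$\theta=\max(0,1-b),\qquad \vartheta_b(X)=(1+X)^\theta\ \ (b\ne1),\qquad \vartheta_1(X)=\log(2+X).$$
Then $\int_0^X(1+\beta)^{-b}d\beta\le C\vartheta_b(X)$; moreover $\vartheta_b$ is nondecreasing, $\vartheta_b\ge\log2$, and $\vartheta_b(2X+2)\le C\vartheta_b(X)$, because $3+2X\le3(1+X)$ and $\log(4+2X)\le2\log(2+X)$.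

**Lemma 1 (cone estimate).** Let $a>2$, $b\in\mathbb R$, and let $G$ be continuous with $|G(s,y)|\le s^{-a}(1+s-|y|)^{-b}\mathbf 1_{|y|\le s}$. Then $L_0G$ is continuous, $L_0G=0$ for $|x|>t$, and for $|x|\le t$
$$|L_0G(t,x)|\le \frac Ct(1+T)^{2-a}\vartheta_b(T).$$

*Proof.* Write $M(s,x,\rho)=\frac1{4\pi}\int_{S^2}G(s,x+\rho\omega)\,d\omega$. Then $L_0G=\int_1^t(t-s)M(s,x,t-s)\,ds$, which is continuous. If $|x|>t$ and $|x-y|=t-s$, then $|y|>s$ and $G(s,y)=0$. By continuity it is enough to prove the bound for $r>0$. By (3),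
$$|L_0G|\le\frac1{2r}\int_1^t\int_{|r-t+s|}^{r+t-s}\lambda s^{-a}(1+s-\lambda)^{-b}\mathbf 1_{\lambda\le s}\,d\lambda\,ds .$$
Use $\alpha=s+\lambda$, $\beta=s-\lambda$, with Jacobian $\frac12$. The limits on $\lambda$ say $\beta\le T$, $\alpha\ge T$ and $\alpha\le t+r$; the indicator says $\beta\ge0$. Since $\lambda\le s$, $s\ge\alpha/2$; with $s\ge1$ this gives $3s\ge1+\alpha$. As $a>1$, $\lambda s^{-a}\le s^{1-a}\le C(1+\alpha)^{1-a}$. Hence
$$|L_0G|\le\frac Cr\int_T^{t+r}(1+\alpha)^{1-a}d\alpha\int_0^T(1+\beta)^{-b}d\beta\le\frac Cr\,\vartheta_b(T)\int_T^{t+r}(1+\alpha)^{1-a}d\alpha .$$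
If $r\ge t/2$, then $\frac1r\le\frac2t$ and, because $a>2$, the integral is at most $C(1+T)^{2-a}$. If $r<t/2$, the interval has length $2r$, so the bound is $C(1+T)^{1-a}\vartheta_b(T)$; here $T>t/2$, so $(1+T)^{-1}\le 2/t$. $\square$

Next comes the contraction argument, stated so that it can be used again for other $\mu$ and on finite time intervals. Put
$$a=1+(p-1)\bigl(1+\tfrac\mu2\bigr),\qquad G_v=t^{-\mu(p-1)/2}|v|^p .$$
For $q\in\mathbb R$ and $1<S\le\infty$ let $X_{q,S}$ be the Banach space of continuous $v$ on $[1,S)\times\mathbb R^3$ that vanish for $|x|>t$, with $\|v\|=\sup_{|x|\le t}t(1+T)^q|v|<\infty$. Since $p+\frac{\mu(p-1)}2=a$ and $\bigl||v|^p-|w|^p\bigr|\le p|v-w|(|v|^{p-1}+|w|^{p-1})$, for $v,w\in X_{q,S}$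
$$|G_v|\le\|v\|^p\,t^{-a}(1+T)^{-pq},\qquad |G_v-G_w|\le p\,\|v-w\|\bigl(\|v\|^{p-1}+\|w\|^{p-1}\bigr)t^{-a}(1+T)^{-pq}, \tag{4}$$
and both left sides vanish for $|x|>t$.

**Lemma 2 (fixed point).** Let $L$ be a linear map that takes continuous functions on $[1,S)\times\mathbb R^3$ vanishing for $|x|>t$ to functions of the same kind. Suppose that for such $G$
$$|G|\le t^{-a}(1+T)^{-pq}\mathbf 1_{|x|\le t}\quad\Longrightarrow\quad|LG|\le K\,t^{-1}(1+T)^{-q}\ \text{ for }|x|\le t,$$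
and that $v^0\in X_{q,S}$ with $\|v^0\|\le C_0\varepsilon$. There is $c_0>0$, depending only on $p$ and $C_0$, such that if $K\varepsilon^{p-1}\le c_0$, then $v=v^0+LG_v$ has a solution $v\in X_{q,S}$ with $\|v\|\le2C_0\varepsilon$.

*Proof.* Let $\Psi(v)=v^0+LG_v$. By (4) and linearity, $\|\Psi v\|\le C_0\varepsilon+K\|v\|^p$ and $\|\Psi v-\Psi w\|\le pK(\|v\|^{p-1}+\|w\|^{p-1})\|v-w\|$. On the closed ball $\|v\|\le2C_0\varepsilon$ the first is at most $2C_0\varepsilon$ if $K(2C_0)^p\varepsilon^{p-1}\le C_0$, and the Lipschitz constant is at most $\frac12$ if $2pK(2C_0\varepsilon)^{p-1}\le\frac12$. Both hold for small $c_0$. $\square$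

**Proposition 3.** Let $\mu=2$ and $p>p_s(5)=\frac{3+\sqrt{17}}4$. For small $\varepsilon$ the equation $v=v^0+L_0[t^{-(p-1)}|v|^p]$ has a continuous solution on $[1,\infty)\times\mathbb R^3$ that vanishes for $|x|>t$ and satisfies $|v|\le C\varepsilon\,t^{-1}(1+T)^{-(2p-3)}$.

*Proof.* Here $a=2p-1$. Put $q=a-2=2p-3$. The exponent $p_s(5)$ is the positive root of $4p^2-6p-2=0$, so $p(2p-3)>1$, that is, $pq>1$; in particular $a>2$. Apply Lemma 1 with $b=pq>1$, where $\vartheta_b=1$: the hypothesis on $L=L_0$ in Lemma 2 holds with $S=\infty$ and a constant $K$ independent of $\varepsilon$.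

It remains to bound $v^0$. By Kirchhoff, with $\rho=t-1$ and $M[g](x,\rho)$ the mean of $g$ over $|x-y|=\rho$, $v^0=\partial_\rho(\rho M[\varepsilon u_0])+\rho M[\varepsilon(u_1+u_0)]$. It vanishes unless the sphere meets $B(0,1)$, that is, unless $|r-(t-1)|\le1$, which means $0\le T\le2$. There the weight $(1+T)^{-q}$ is bounded above and below, so $|v^0|\le C\varepsilon/t$ suffices. For $\rho\le2$ this is clear. For $\rho\ge2$ we have $r\ge\rho-1\ge\rho/2$, and by (3) the part of the sphere in $B(0,1)$ has area at most $\frac{2\pi\rho}r\int_0^1\lambda\,d\lambda\le2\pi$. So $|M[g]|\le C\rho^{-2}\sup|g|$; since $\partial_\rho(\rho M[u_0])$ is the mean of $u_0$ plus $\rho$ times a mean of a directional derivative of $u_0$, $|v^0|\le C\varepsilon\rho^{-1}\le C\varepsilon t^{-1}$. $\square$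

The Strauss condition is thus the single requirement $p(a-2)>1$: the cone returns the decay $(1+T)^{-(a-2)}$, provided the source decays in $T$ faster than $(1+T)^{-1}$. Two special features helped: the free wave lives in $0\le T\le2$, and $L_0$ integrates over the cone alone. What changes when $m\ne0$?

## 2. The statements for every $\mu>0$

We fix the parameters
$$\sigma=\tfrac{|\mu-1|}2,\qquad \ell=\sigma-\tfrac12\ge-\tfrac12,\qquad \kappa_*=\tfrac32-\sigma=1-\ell .$$
So $\kappa_*=2-\frac\mu2$ for $\mu\ge1$ and $\kappa_*=1+\frac\mu2$ for $\mu\le1$. Also $\ell(\ell+1)=\sigma^2-\frac14=\frac{\mu^2-2\mu}4=-m$.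

**Definition (weak solution).** Let $1<S\le\infty$. A weak solution of (1) on $[1,S)$ is a continuous $u$ on $[1,S)\times\mathbb R^3$ such that for all $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$
$$\iint u\Bigl(\varphi_{tt}-\Delta\varphi-\mu\,\partial_t\frac{\varphi}{t}\Bigr)dx\,dt=\iint|u|^p\varphi\,dx\,dt+\varepsilon\int\bigl[(u_1+\mu u_0)\varphi(1)-u_0\varphi_t(1)\bigr]dx .\tag{5}$$

Test functions may be nonzero at $t=1$, and that is how the data enter: for a $C^2$ solution, (5) follows by integrating $u_{tt}\varphi$ twice and $\frac\mu tu_t\varphi$ once by parts in $t$. "The small data solution exists globally" means that for every admissible $(u_0,u_1)$ there is $\varepsilon_0>0$ such that for all $0<\varepsilon<\varepsilon_0$ there is a real-valued solution on $[1,\infty)$ which is continuous, attains the data and satisfies (5), equivalently the Duhamel formulation.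

**Theorem 4.** Let $\mu>0$, $p>p_{crit}(3,\mu)$, and let $(u_0,u_1)\in C_0^\infty$ be supported in $B(0,1)$. There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ problem (1) has a global continuous weak solution $u$, which is also the Duhamel solution, supported in $|x|\le t$, with
$$|u(t,x)|\le C\varepsilon\,t^{-1-\mu/2}(1+t-|x|)^{-q}.$$
Here $q=2-\frac\mu2$ if $\mu\ge\frac{14}5$, while for $0<\mu<\frac{14}5$ one may take any $q\in\bigl(\frac1p,\min(\kappa_*,a-2)\bigr)\ne\emptyset$. The solution is unique among continuous weak solutions. In particular (A1) and (A2) hold.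

**Theorem 5.**

1. *Nonlinearity.* Theorem 4 holds with $|u|^p$ replaced by any $f(u)$, $f:[-1,1]\to\mathbb R$, with $f(0)=0$ and $|f(x)-f(y)|\le C|x-y|(|x|+|y|)^{p-1}$; uniqueness is then among continuous weak solutions with $|u|\le1$.
2. *Decay.* If $\mu\ne1$ and $\kappa_*\ne a-2$, one may take $q=q_*:=\min(\kappa_*,a-2)$ in Theorem 4.
3. *Optimality.* If $\mu>2$, $u_0=0$, $0\le u_1\not\equiv0$, then the solution of (1) in Theorem 4 satisfies
$$u\ge c\,t^{-1-\mu/2}\bigl[\varepsilon(1+T)^{-\kappa_*}+\varepsilon^p(1+T)^{-(a-2)}\bigr]\qquad\text{for }T\ge8,$$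
so the exponent $q_*$ cannot be improved.
4. *Lifespan for $p\le p_{crit}$.* For small $\varepsilon$, (1) has a continuous weak solution on $[1,T_\varepsilon)$ in the following cases.
   - (Strauss type) If $1+\frac2{\mu+2}<p\le p_s(3+\mu)$ and $p\kappa_*>1$, then, with $\gamma=2+(\mu+4)p-(\mu+2)p^2$, $T_\varepsilon\ge c\,\varepsilon^{-2p(p-1)/\gamma}$ when $p<p_s(3+\mu)$ and $T_\varepsilon\ge\exp(c\,\varepsilon^{-p(p-1)})$ when $p=p_s(3+\mu)$.
   - (Fujita type) If $\mu>1$, $1+\frac2{\mu+2}<p\le\frac53$ and $p(2-\frac\mu2)<1$, then $T_\varepsilon\ge c\,\varepsilon^{-(p-1)/(5-3p)}$ when $p<\frac53$ and $T_\varepsilon\ge\exp(c\,\varepsilon^{-2/3})$ when $p=\frac53$.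

Sharpness of the lifespan bounds is not claimed.

**Corollary 6.** For every $\mu>0$, global existence for all small data holds if and only if $p>p_{crit}(3,\mu)$.

"If" is Theorem 4. "Only if" uses a result that the paper of Li, Xin and Yin quotes from the literature and that we do not prove: for $n\ge2$ and $1<p\le p_{crit}(n,\mu)$, solutions of the $n$-dimensional analogue of (1) with suitable data blow up in finite time for every small $\varepsilon>0$. Nothing else in these notes depends on it.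

## 3. The mass term is as strong as the wave operator

The sensible first attempt for $m\ne0$ is to keep Kirchhoff's formula and move the mass to the right:
$$v=v^0_{\rm wave}+L_0\bigl[-mt^{-2}v+G_v\bigr].$$
Try to close this with $|v|\le t^{-1}(1+T)^{-q}$. The new source satisfies $|mt^{-2}v|\le|m|\,t^{-3}(1+T)^{-q}$, so Lemma 1 applies with $a$ replaced by $3$ and with $b=q$. For $q<1$ it returns
$$|L_0[mt^{-2}v]|\le C|m|\,t^{-1}(1+T)^{-1}(1+T)^{1-q}=C|m|\,t^{-1}(1+T)^{-q}.$$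
The weight is exactly the one we started from, but the factor $C|m|$ is not small. Smallness of $\varepsilon$ does not help, because the term is linear in $v$. For $q>1$ we get back only $(1+T)^{-1}$, and for $q=1$ there is a logarithmic loss. This is where the argument stops: $mt^{-2}$ scales like $\square$ under $(t,x)\mapsto(\lambda t,\lambda x)$.

The linear solution really does change. Take $\mu=4$, so $m=-2$, and $u_0=0$. Section 5 will give, for $T\ge2$,
$$v^0(t,x)=\frac{\varepsilon}{4\pi t}\int u_1\,dy .$$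
(As a check, $\frac1t$ solves $v_{tt}-2t^{-2}v=0$.) For $\mu=2$ the free wave vanished for $T>2$; for $\mu=4$ it fills the cone with no decay in $T$ at all when $\int u_1\ne0$. So we put the mass into the kernel and solve the linear problem exactly. The kernel turns out to be the Kirchhoff measure on the light cone plus a tail inside it that depends only on $|x-y|,t,s$. Formula (3) then reduces every estimate with a radial weight to integrals in one radial variable, and $u$ itself never needs to be radial.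

## 4. Legendre functions as Riemann functions

**Step 1: reduction to one space dimension.** The purpose is to find the equation that the kernel must satisfy. Let $G$ be smooth and
$$M(s,x,\rho)=\frac1{4\pi}\int_{S^2}G(s,x+\rho\omega)\,d\omega,\qquad N=\rho M,\qquad f=N_\rho .$$
$M$ is even in $\rho$, so $f$ is even in $\rho$, and $f(s,x,0)=G(s,x)$. Darboux's equation $\Delta_xM=M_{\rho\rho}+\frac2\rho M_\rho$ gives $\Delta_xN=N_{\rho\rho}$, hence $\Delta_xf=f_{\rho\rho}$. For fixed $s$ we look for the solution of $\square W+mt^{-2}W=0$ with $W=0$, $W_t=G(s,\cdot)$ at $t=s$ in the form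
$$W(t,s,x)=\int_0^{t-s}R(t,s,\rho)f(s,x,\rho)\,d\rho,\qquad R|_{\rho=t-s}=1,\quad R_\rho|_{\rho=0}=0 .$$
For $m=0$, $R=1$ gives $W=N(s,x,t-s)$, which is Kirchhoff's formula. In general $W|_{t=s}=0$ and $W_t=f(s,x,t-s)+\int_0^{t-s}R_tf\,d\rho$, so $W_t|_{t=s}=f(s,x,0)=G(s,x)$. Differentiating again, and integrating by parts twice in $\Delta W=\int_0^{t-s} Rf_{\rho\rho}\,d\rho$ with $f_\rho(0)=0=R_\rho|_{\rho=0}$,
$$W_{tt}=f_\rho(t-s)+R_tf\big|_{\rho=t-s}+\int_0^{t-s}R_{tt}f\,d\rho,\qquad \Delta W=f_\rho(t-s)-R_\rho f\big|_{\rho=t-s}+\int_0^{t-s}R_{\rho\rho}f\,d\rho .$$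
Moreover $(R_t+R_\rho)|_{\rho=t-s}=\frac{d}{dt}\bigl[R(t,s,t-s)\bigr]=0$. Therefore
$$\square W+mt^{-2}W=\int_0^{t-s}\bigl(R_{tt}-R_{\rho\rho}+mt^{-2}R\bigr)f\,d\rho .\tag{6}$$

**Step 2: one variable is enough.** We look for $R$ as a function of one scale invariant variable that is constant on $\rho=t-s$:
$$R=\Phi(\zeta),\qquad\zeta=\frac{t^2+s^2-\rho^2}{2ts} .$$
Then $\zeta=1$ for $\rho=t-s$, $\zeta\ge1$ for $0\le\rho\le t-s$, and $\zeta_\rho=-\frac{\rho}{ts}$ vanishes at $\rho=0$. Further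
$$\zeta_t=\frac1s-\frac\zeta t,\qquad \zeta_{tt}-\zeta_{\rho\rho}=\frac s{t^3}-\frac{\rho^2}{t^3s}+\frac1{ts}=\frac{2\zeta}{t^2},$$
$$\zeta_t^2-\zeta_\rho^2=\frac1{s^2}-\frac{2\zeta}{st}+\frac{\zeta^2}{t^2}-\frac{\rho^2}{t^2s^2}=\frac{\zeta^2-1}{t^2},$$
where the last equality uses $-\rho^2=2ts\zeta-t^2-s^2$. Thus
$$R_{tt}-R_{\rho\rho}=t^{-2}\bigl[(\zeta^2-1)\Phi''+2\zeta\Phi'\bigr],$$
and because $-m=\ell(\ell+1)$ the integrand in (6) vanishes as soon as
$$(\zeta^2-1)\Phi''+2\zeta\Phi'=\ell(\ell+1)\Phi,\qquad\Phi(1)=1 .\tag{7}$$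
This is Legendre's equation. Its left side is $\bigl((\zeta^2-1)\Phi'\bigr)'$, so a solution smooth at $\zeta=1$ satisfies
$$(\zeta^2-1)\Phi'(\zeta)=\ell(\ell+1)\int_1^\zeta\Phi .\tag{8}$$

**Lemma 7 (Laplace's integral).** For $\zeta\ge1$ let
$$\Phi(\zeta)=\frac1\pi\int_0^\pi X^\ell\,d\phi,\qquad X=\zeta+\sqrt{\zeta^2-1}\,\cos\phi .$$
Then $\Phi$ extends to a real-analytic function on $(\frac1{\sqrt2},\infty)$, and (7), (8) hold.

*Proof.* *Regularity.* Expand $X^\ell=\zeta^\ell\bigl(1+\frac{\sqrt{\zeta^2-1}}{\zeta}\cos\phi\bigr)^\ell$ in the binomial series. Odd powers of $\cos\phi$ have mean zero, so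
$$\Phi(\zeta)=\sum_{k\ge0}\binom{\ell}{2k}c_k\,\zeta^{\ell-2k}(\zeta^2-1)^k,\qquad c_k=\frac1\pi\int_0^\pi\cos^{2k}\phi\,d\phi .$$
The series converges locally uniformly where $|\zeta^2-1|<|\zeta|^2$, $\operatorname{Re}\zeta>0$, which is a complex neighborhood of $(\frac1{\sqrt2},\infty)$. Hence $\Phi$ is analytic there, and $\Phi(1)=1$.

*Equation.* In $\mathbb R^{1+2}$ the functions $(x_0+x_1\cos\phi+x_2\sin\phi)^\ell$ solve the wave equation in $x_0>|(x_1,x_2)|$, because $1-\cos^2\phi-\sin^2\phi=0$. With $x_0=\varrho\cosh\eta$ and $|(x_1,x_2)|=\varrho\sinh\eta$, their mean over $\phi$ is $\varrho^\ell\Phi(\cosh\eta)$, and it solves the wave equation too. Let $\bar r=|(x_1,x_2)|$. On functions of $(\varrho,\eta)$ we have $\partial_{x_0}^2-\partial_{\bar r}^2=\partial_\varrho^2+\frac1\varrho\partial_\varrho-\varrho^{-2}\partial_\eta^2$ and $\partial_{\bar r}=-\sinh\eta\,\partial_\varrho+\frac{\cosh\eta}{\varrho}\partial_\eta$, so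
$$\partial_{x_0}^2-\partial_{\bar r}^2-\tfrac1{\bar r}\partial_{\bar r}=\partial_\varrho^2+\tfrac2\varrho\partial_\varrho-\varrho^{-2}\bigl(\partial_\eta^2+\coth\eta\,\partial_\eta\bigr).$$
Applied to $\varrho^\ell\Phi(\cosh\eta)$ this gives $(\partial_\eta^2+\coth\eta\,\partial_\eta)\Phi(\cosh\eta)=[\ell(\ell-1)+2\ell]\Phi=\ell(\ell+1)\Phi$. In the variable $\zeta=\cosh\eta$ the left side is $(\zeta^2-1)\Phi''+2\zeta\Phi'$. So (7) holds for $\zeta>1$, hence everywhere by analyticity. Integration from $1$ gives (8). $\square$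

The function $\Phi$ is the Legendre function $P_\ell$. For $\mu=2$: $\ell=0$, $\Phi=1$, $\Phi'=0$, $\kappa_*=1$. For $\mu=4$: $\ell=1$, $\Phi=\zeta$, $\Phi'=1$, $\kappa_*=0$. For $\mu=6$: $\ell=2$, $\Phi=\frac{3\zeta^2-1}2$, $\Phi'=3\zeta$, $\kappa_*=-1$. In each case $|\Phi'|\le C\zeta^{-\kappa_*}$.

**Lemma 8.** $|\Phi'(\zeta)|\le C\zeta^{-\kappa}$ on $[1,\infty)$ for every $\kappa\le\kappa_*$ if $\mu\ne1$, and for every $\kappa<\frac32$ if $\mu=1$.

*Proof.* First, $X\ge\zeta\cos^2\frac\phi2$: if $\cos\phi\ge0$ then $X\ge\zeta$, and if $\cos\phi<0$ then $X\ge\zeta(1+\cos\phi)=2\zeta\cos^2\frac\phi2$. Now bound $\Phi$.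

- If $\ell\ge0$, then $X\le2\zeta$ gives $\Phi\le C\zeta^\ell$.
- If $-\frac12<\ell<0$, then $\Phi\le\zeta^\ell\frac1\pi\int_0^\pi\cos^{2\ell}\frac\phi2\,d\phi\le C\zeta^\ell$, since $2\ell>-1$.
- If $\ell=-\frac12$ (that is, $\mu=1$), write $X^{-1/2}=X^{-1/2+\delta}X^{-\delta}$ with $0<\delta<\frac12$. Since $X\ge\zeta-\sqrt{\zeta^2-1}=\frac1{\zeta+\sqrt{\zeta^2-1}}\ge\frac1{2\zeta}$, we have $X^{-\delta}\le(2\zeta)^\delta$, and $\Phi\le C_\delta\,\zeta^{-1/2+2\delta}\int_0^\pi\cos^{-1+2\delta}\frac\phi2\,d\phi\le C_\delta\,\zeta^{-1/2+2\delta}$.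

For $\zeta\ge2$ insert this in (8), with $\zeta^2-1\ge\frac34\zeta^2$. Since $\ell+1>0$, $\int_1^\zeta\xi^\ell d\xi\le C\zeta^{\ell+1}$, so $|\Phi'|\le C\zeta^{\ell-1}=C\zeta^{-\kappa_*}$; for $\mu=1$ we get $C_\delta\zeta^{-3/2+2\delta}$ in the same way, with $\delta$ as small as we like. On $[1,2]$, $\Phi'$ is bounded. Smaller $\kappa$ gives a weaker claim because $\zeta\ge1$. $\square$

We call $\kappa$ *admissible* if Lemma 8 allows it.

## 5. The Duhamel formula and weak solutions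

For continuous $G$ on $[1,S)\times\mathbb R^3$ define, with $\zeta=\frac{t^2+s^2-|x-y|^2}{2ts}$,
$$LG(t,x)=\int_1^t\Bigl\{\frac1{4\pi(t-s)}\int_{|x-y|=t-s}G(s,y)\,dS_y+\frac1{4\pi ts}\int_{|x-y|<t-s}\Phi'(\zeta)\,G(s,y)\,dy\Bigr\}ds .\tag{9}$$
In polar coordinates about $x$ the brace is $N(s,x,t-s)+\int_0^{t-s}\Phi'(\zeta)\frac{\rho}{ts}N\,d\rho$. If $G$ is smooth, then since $R_\rho=-\Phi'\frac\rho{ts}$, $R|_{\rho=t-s}=1$ and $N|_{\rho=0}=0$, an integration by parts shows that the brace equals $\int_0^{t-s}RN_\rho\,d\rho=W$.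

A *zero-data weak solution* of $\square w+mt^{-2}w=G$ on $[1,S)$ is a continuous $w$ with $\iint w(\square\varphi+mt^{-2}\varphi)=\iint G\varphi$ for all $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$.

**Lemma 9.**

- (i) If $G$ is smooth, $w=LG$ is a smooth solution of $\square w+mt^{-2}w=G$ with $w(1)=w_t(1)=0$.
- (ii) If $G$ is continuous on $[1,S)\times\mathbb R^3$, then $LG$ is continuous and is the unique zero-data weak solution on $[1,S)$.
- (iii) If $G=0$ for $|y|>s$, then $LG=0$ for $|x|>t$.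

*Proof of (i).* Section 4 gives $\square W+mt^{-2}W=0$, $W|_{s=t}=0$, $W_t|_{s=t}=G$. So $w=\int_1^tW\,ds$ has $w_t=\int_1^tW_t\,ds$ and $w_{tt}=G+\int_1^tW_{tt}\,ds$, which proves the equation and the zero data. Substituting $s=1+(t-1)\alpha$, $\rho=(t-s)\beta$ in $w=\int_1^t\int_0^{t-s}Rf\,d\rho\,ds$ gives an integral over $[0,1]^2$ of a function smooth in all variables, so $w$ is smooth.

*Proof of (ii), existence.* We pass to the limit from smooth $G$. From
$$LG=\int_1^t\Bigl\{(t-s)M(s,x,t-s)+\frac1{ts}\int_0^{t-s}\Phi'(\zeta)\rho^2M\,d\rho\Bigr\}ds$$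
and the same substitution, $LG$ is continuous. For $1\le t\le S'<S$, $\zeta\le\frac{t^2+s^2}{2ts}$ is bounded, so
$$|LG(t,x)|\le C_{S'}\int_1^t\ \sup_{|x-y|\le t-s}|G(s,y)|\,ds .\tag{10}$$
Fix $S'<S$, extend $G|_{[1,S']}$ to all times (constant in time outside $[1,S']$) and mollify. This gives smooth $G_k\to G$ uniformly on compact subsets of $[1,S']\times\mathbb R^3$, and by (10) $LG_k\to LG$ uniformly on compact sets. By (i) and integration by parts, with no boundary terms because the data vanish, $LG_k$ satisfies the weak formulation for test functions supported in $t<S'$; let $k\to\infty$. Since $S'<S$ was arbitrary, existence follows.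

*Proof of (ii), uniqueness.* We solve the adjoint problem with the same kernel. Let $w$ be continuous with $\iint w(\square\varphi+mt^{-2}\varphi)=0$ for all $\varphi\in C_c^\infty([1,S)\times\mathbb R^3)$. Given $\psi\in C_c^\infty((1,S)\times\mathbb R^3)$, extended by $0$ in time, let $f^\psi$ be built from $\psi$ as $f$ was from $G$, and for $s\ge1$ put
$$\varphi(s,y)=\int_s^\infty\widetilde W\,dt,\qquad\widetilde W=\int_0^{t-s}R(t,s,\rho)f^\psi(t,y,\rho)\,d\rho .$$
With $t=s+h$, $\varphi(s,y)=\int_0^\infty\int_0^hR(s+h,s,\rho)f^\psi(s+h,y,\rho)\,d\rho\,dh$, so $\varphi$ is smooth. It vanishes for $s$ above the time support of $\psi$. It has compact support in $y$, because $f^\psi(t,y,\rho)=0$ when $|y|-\rho$ exceeds the radius of the support of $\psi$, and $\rho$ is bounded. So $\varphi$ is an allowed test function. Now $\zeta$ is symmetric in $(t,s)$, hence $R_{ss}-R_{\rho\rho}=-ms^{-2}R$; and $(R_s-R_\rho)|_{\rho=t-s}=\frac d{ds}[R(t,s,t-s)]=0$.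 Differentiating,
$$\widetilde W_s=-f^\psi(t,y,t-s)+\int_0^{t-s}R_sf^\psi\,d\rho,\qquad \widetilde W_{ss}=f^\psi_\rho(t-s)-R_sf^\psi\big|_{\rho=t-s}+\int_0^{t-s}R_{ss}f^\psi\,d\rho,$$
and, as before, $\Delta\widetilde W=f^\psi_\rho(t-s)-R_\rho f^\psi|_{\rho=t-s}+\int_0^{t-s}R_{\rho\rho}f^\psi\,d\rho$. Therefore
$$\widetilde W_{ss}-\Delta\widetilde W=-(R_s-R_\rho)f^\psi\big|_{\rho=t-s}+\int_0^{t-s}(R_{ss}-R_{\rho\rho})f^\psi\,d\rho=-ms^{-2}\widetilde W .$$
Since $\widetilde W|_{t=s}=0$ and $\widetilde W_s|_{t=s}=-\psi(s,y)$, we get $\varphi_s=\int_s^\infty\widetilde W_s\,dt$ and $\varphi_{ss}=\psi+\int_s^\infty\widetilde W_{ss}\,dt$, that is, $\square\varphi+ms^{-2}\varphi=\psi$. Hence $\iint w\psi=0$ for all such $\psi$, so $w=0$. Two zero-data weak solutions with the same $G$ differ by such a $w$.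

*Proof of (iii).* If $|x-y|\le t-s$ and $|y|\le s$, then $|x|\le t$. $\square$

**The weak forms of (1) and (2) agree.** The map $\chi\mapsto\varphi=t^k\chi$, $k=\frac\mu2$, is a bijection of $C_c^\infty([1,S)\times\mathbb R^3)$, and
$$\varphi_{tt}-\mu\,\partial_t\frac\varphi t=\bigl[t^k\chi_{tt}+2kt^{k-1}\chi_t+k(k-1)t^{k-2}\chi\bigr]-\bigl[2kt^{k-1}\chi_t+2k(k-1)t^{k-2}\chi\bigr]=t^k\Bigl(\chi_{tt}+\frac m{t^2}\chi\Bigr),$$
since $m=k(1-k)$. Also $|u|^p\varphi=t^{-\mu(p-1)/2}|v|^p\chi$, and $\varphi_t(1)=\chi_t(1)+k\chi(1)$ gives $(u_1+\mu u_0)\varphi(1)-u_0\varphi_t(1)=(u_1+\frac\mu2u_0)\chi(1)-u_0\chi_t(1)$. So (5) is equivalent to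
$$\iint v\Bigl(\square\chi+\frac m{t^2}\chi\Bigr)=\iint t^{-\mu(p-1)/2}|v|^p\chi+\varepsilon\int\bigl[(u_1+\tfrac\mu2u_0)\chi(1)-u_0\chi_t(1)\bigr]dx,$$
which is the weak form of (2).

**The free solution and Duhamel's equation.** Put
$$\eta=\varepsilon u_0+\varepsilon(t-1)(u_1+\tfrac\mu2u_0),\qquad v^0=\eta-L\bigl[(\square+mt^{-2})\eta\bigr].$$
By Lemma 9, $v^0$ is smooth, solves $\square v^0+mt^{-2}v^0=0$ with the data in (2), and is supported in $|x|\le t$, since $\eta$ is supported in $|x|\le1$. Also $v^0,\partial_tv^0=O(\varepsilon)$ for $1\le t\le2$, because $v^0$ is $\varepsilon$ times a fixed smooth function. A continuous $v$ is a weak solution of (2) on $[1,S)$ if and only if $v-v^0$ is a zero-data weak solution with source $G_v$. By Lemma 9(ii) this gives: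
$$\text{a continuous } v \text{ is a weak solution of (2) on }[1,S)\iff v=v^0+LG_v .\tag{11}$$

When $u_0=0$ there is a simpler formula. By Section 4 with $s=1$ and $G(1,\cdot)$ replaced by $\varepsilon u_1$, $W$ is smooth and solves the homogeneous equation with data $(0,\varepsilon u_1)$. By uniqueness it is $v^0$:
$$v^0=\varepsilon\Bigl\{\frac1{4\pi(t-1)}\int_{|x-y|=t-1}u_1\,dS_y+\frac1{4\pi t}\int_{|x-y|<t-1}\Phi'(\zeta)\,u_1\,dy\Bigr\}\qquad(s=1\text{ in }\zeta).\tag{12}$$
For $\mu=4$, $\Phi'=1$; if $T\ge2$ and $|y|<1$ then $|x-y|<r+1\le t-1$. So the first integral vanishes, the second is $\int u_1$, and we recover the example of Section 3.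

## 6. Weighted bounds for the cone and the tail

**Proposition 10.** Let $a>2$ and $b\in\mathbb R$, let $\kappa$ be such that $|\Phi'(\zeta)|\le C\zeta^{-\kappa}$ on $[1,\infty)$, and let $\kappa+\theta<a+1$, where $\theta=\max(0,1-b)$. (Here $a$ may be any number $>2$.) If $G$ is continuous and $|G(s,y)|\le s^{-a}(1+s-|y|)^{-b}\mathbf 1_{|y|\le s}$, then for $|x|\le t$
$$|LG(t,x)|\le\frac Ct\Bigl[(1+T)^{2-a}\vartheta_b(T)+(1+T)^{-\kappa}A(T)\Bigr],\qquad A(X)=1+\int_0^X(1+\lambda)^{\kappa-a+1}\vartheta_b(\lambda)\,d\lambda .$$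
Consequently:

- (i) if $b\ne1$ and $\kappa<a-2-\theta$: $|LG|\le Ct^{-1}(1+T)^{-\kappa}$;
- (ii) if $\kappa>a-2-\theta$: $|LG|\le Ct^{-1}(1+T)^{2-a}\vartheta_b(T)$;
- (iii) if $b<1$ and $\kappa=a-2-\theta$: $|LG|\le Ct^{-1}(1+T)^{-\kappa}\log(2+T)$.

If $G$ is given only for $s<S$, the bounds hold for $t<S$ with the same constants.

The first term is the cone, already done in Lemma 1. The second is the tail.

**Step 1: the consequences.** Let $g(\lambda)=(1+\lambda)^{\kappa-a+1}\vartheta_b(\lambda)$. In (i), $g=(1+\lambda)^{\kappa-a+1+\theta}$ with exponent below $-1$, so $A$ is bounded. In (ii), integration gives $A(T)\le C(1+T)^{\kappa-a+2}\vartheta_b(T)$: for $b\ne1$ the exponent $\kappa-a+1+\theta$ is above $-1$, and for $b=1$ bound the logarithm by $\log(2+T)$ and use $\kappa-a+1>-1$. In (iii), $g=(1+\lambda)^{-1}$, so $A\le C\log(2+T)$. In (i) and (iii) the first term is $(1+T)^{2-a+\theta}\le(1+T)^{-\kappa}$.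

**Step 2: doubling.** We shall meet $A(2T)$ and want $A(T)$. Since $1+\lambda\le1+2\lambda\le2(1+\lambda)$ and $\vartheta_b(2\lambda)\le C\vartheta_b(\lambda)$, $g(2\lambda)\le Cg(\lambda)$. So $\int_0^{2X}g=2\int_0^Xg(2\lambda)\,d\lambda\le C\int_0^Xg$, and $A(2X)\le CA(X)$.

**Step 3: the tail as a radial integral.** By continuity of $LG$ let $r>0$. Put $\rho=|x-y|$ and $\tau=t-\rho\in[s,t]$. Then $t^2-\rho^2=\tau(t+\rho)\in[t\tau,2t\tau]$ and $0\le s^2\le t\tau$, so
$$\frac{\tau}{2s}\le\zeta\le\frac{3\tau}{2s},\qquad |\Phi'(\zeta)|\le C\Bigl(\frac\tau s\Bigr)^{-\kappa}\quad\text{for either sign of }\kappa.\tag{13}$$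
Polar coordinates about $x$ and (3) bound the tail term in (9) by
$$\frac Ct\int_1^ts^{-1}\int_s^t\Bigl(\frac\tau s\Bigr)^{-\kappa}\frac{t-\tau}r\int_{|r-t+\tau|}^{r+t-\tau}\lambda\,s^{-a}(1+s-\lambda)^{-b}\mathbf 1_{\lambda\le s}\,d\lambda\,d\tau\,ds .$$
Doing the $s$ integral first (Fubini), this is $\frac CtJ$ with
$$J=\int_1^t\frac{t-\tau}r\,\tau^{-\kappa}\int_{|r-t+\tau|}^{r+t-\tau}\lambda\,h(\tau,\lambda)\mathbf 1_{\lambda\le\tau}\,d\lambda\,d\tau,\qquad h(\tau,\lambda)=\int_{\max(1,\lambda)}^\tau s^{\kappa-1-a}(1+s-\lambda)^{-b}\,ds .$$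

**Step 4: two bounds for $h$.** They make the inner integral explicit. The first is
$$h(\tau,\lambda)\le C(1+\lambda)^{\kappa-1-a}\vartheta_b(\lambda).\tag{14}$$
Let $\lambda_*=\max(1,\lambda)\sim1+\lambda$. The part $s\in[\lambda_*,2\lambda_*]$ contributes at most $C\lambda_*^{\kappa-1-a}\vartheta_b(2\lambda_*)\le C\lambda_*^{\kappa-1-a}\vartheta_b(\lambda)$, since $0\le s-\lambda\le2\lambda_*\le2\lambda+2$. For $s\ge2\lambda_*$ we have $1+s-\lambda\sim s$. Because $-b\le\theta-1$, we have $\kappa-a-b\le\kappa+\theta-a-1<0$, so the integral converges and this part contributes at most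
$$C\int_{2\lambda_*}^\infty s^{\kappa-1-a-b}ds\le C\lambda_*^{\kappa-a-b}\le C\lambda_*^{\kappa-1-a+\theta}\le C\lambda_*^{\kappa-1-a}\vartheta_b(\lambda).$$
(For $b=1$ the last inequality uses $\theta=0$ and $\vartheta_1\ge\log 2$.) The second bound is local: if $\tau/2\le\lambda\le\tau$, $\tau\ge1$ and $\tau-\lambda\le D$, then
$$h(\tau,\lambda)\le C\tau^{\kappa-1-a}\vartheta_b(D),\tag{15}$$
because $s\sim\tau$ and $0\le s-\lambda\le D$ on the range of integration.

On the domain of $J$ we have $\lambda\ge|T-\tau|$ and $\lambda\le\tau$, hence $\tau\ge T/2$.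

**Step 5: $r\ge t/2$.** Here $\frac{t-\tau}r\le2$. Split at $\tau=2T$.

*Part $\tau\le2T$* (empty unless $T\ge\frac12$). From $\max(1,\frac T2)\le\tau\le2T$ we get $\tau\sim1+T$. By (14), and since for fixed $\lambda$ the set $|\tau-T|\le\lambda$ has length at most $2\lambda$, this part is at most
$$C(1+T)^{-\kappa}\iint_{|\tau-T|\le\lambda\le2T}(1+\lambda)^{\kappa-a}\vartheta_b(\lambda)\,d\lambda\,d\tau\le C(1+T)^{-\kappa}\int_0^{2T}2\lambda(1+\lambda)^{\kappa-a}\vartheta_b(\lambda)\,d\lambda,$$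
which is at most $C(1+T)^{-\kappa}A(2T)\le C(1+T)^{-\kappa}A(T)$.

*Part $\tau\ge\max(1,2T)$.* Here $\tau-T\le\lambda\le\tau$, so $\lambda\ge\tau/2$, and (15) applies with $D=T$. The $\lambda$ interval has length $T$, so this part is at most
$$CT\,\vartheta_b(T)\int_{\max(1,2T)}^\infty\tau^{-\kappa}\cdot\tau\cdot\tau^{\kappa-1-a}\,d\tau\le CT\max(1,2T)^{1-a}\vartheta_b(T)\le C(1+T)^{2-a}\vartheta_b(T).$$
For the last inequality consider $T\le\frac12$, where both sides without $\vartheta_b$ are trivially comparable, and $T\ge\frac12$, where $1+T\le3T$.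

**Step 6: $r<t/2$.** Then $T>t/2$, $1+T\sim t$ and $\tau\in[t/4,t]$. The factor $\frac{t-\tau}{r}$ is no longer bounded, so we integrate in $\tau$ first. Put $z=t-\tau$. For fixed $\lambda\le t$, $|r-z|\le\lambda\le r+z$ is equivalent to $|r-\lambda|\le z\le r+\lambda$, and $\int_{|r-\lambda|}^{r+\lambda}\frac zr\,dz=\frac{(r+\lambda)^2-(r-\lambda)^2}{2r}=2\lambda$. With (14),
$$J\le Ct^{-\kappa}\int_0^t2\lambda(1+\lambda)^{\kappa-a}\vartheta_b(\lambda)\,d\lambda\le C(1+T)^{-\kappa}A(2T)\le C(1+T)^{-\kappa}A(T),$$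
because $t<2T$. Steps 5 and 6 together with Lemma 1 prove the proposition. $\square$

Both Lemma 1 and these steps bound $|LG|$ for $r>0$ by a positive linear operator applied to the majorant of $|G|$. So if $|G|$ is bounded by a sum of majorants with different $b$, the bounds add.

**Lemma 11 (free solution).** For every admissible $\kappa$, $|v^0|\le C\varepsilon\,t^{-1}(1+T)^{-\kappa}\mathbf 1_{|x|\le t}$.

*Proof.* We turn the data into a source. Let $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ for $t\le\frac54$ and $\chi=1$ for $t\ge\frac32$. Then $\chi v^0$ has zero data and $\square(\chi v^0)+mt^{-2}\chi v^0=F:=2\chi'v^0_t+\chi''v^0$, so $\chi v^0=LF$ by Lemma 9(ii). Since $F=O(\varepsilon)$ is supported in $1\le s\le2$, $|y|\le s$, we have $|F|\le C\varepsilon s^{-a'}(1+s-|y|)^{-2}\mathbf 1_{|y|\le s}$ for any $a'$, with $C$ depending on $a'$. Take $a'>\max(2,\kappa+2)$ and apply Proposition 10(i) with $a'$, $b=2$, $\theta=0$. This gives the bound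 for $t\ge\frac32$; for $t\le2$ it follows from $v^0=O(\varepsilon)$. $\square$

## 7. Global existence for $p>p_{crit}(3,\mu)$

Proposition 10 shows where two exponents come from. Start from $|v|\le t^{-1}(1+T)^{-q}$; the source is $t^{-a}(1+T)^{-pq}$, so $b=pq$. The tail and the free solution return at most $(1+T)^{-\kappa_*}$, the cone returns $(1+T)^{-(a-2-\theta)}$, and both must be at least as good as $(1+T)^{-q}$. If $pq>1$, then $\theta=0$ and we need $\frac1p<q\le a-2$, so $p(a-2)>1$: this is Strauss. If $pq<1$, we need $q\le a-3+pq$, that is, $q\ge\frac2{p-1}-1-\frac\mu2$; for $\mu\ge1$, together with $q\le\kappa_*=2-\frac\mu2$, this forces $p\ge\frac53$: this is Fujita.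

**Claim.** Let $p>p_{crit}(3,\mu)$, and let $q$ be as in Theorem 4. If $G$ is continuous and $|G|\le t^{-a}(1+T)^{-pq}\mathbf 1_{|x|\le t}$, then $|LG|\le C_1t^{-1}(1+T)^{-q}$ for $|x|\le t$. Moreover $|v^0|\le C_0\varepsilon\,t^{-1}(1+T)^{-q}\mathbf 1_{|x|\le t}$.

**Step 1: the claim for $0<\mu<\frac{14}5$, $p>p_s(3+\mu)$.** First,
$$p(a-2)-1=\tfrac12\bigl[(\mu+2)p^2-(\mu+4)p-2\bigr]>0,\tag{16}$$
so $a>2$ and $\frac1p<a-2$. Second, $p\kappa_*>1$. For $\mu\le1$ this holds because $\kappa_*=1+\frac\mu2>1$. For $1<\mu<\frac{14}5$ we have $\kappa_*=2-\frac\mu2>\frac35$, and $p>p_s(3+\mu)>\frac53$ because the bracket in (16) at $p=\frac53$ equals $\frac{10\mu-28}9<0$. Hence $\bigl(\frac1p,\min(\kappa_*,a-2)\bigr)$ is nonempty.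

Given $q$ in it, choose $\kappa\in(q,\kappa_*)$ with $\kappa\ne a-2$; it is admissible, also for $\mu=1$. Then $b=pq>1$, $\theta=0$, and $\kappa<\frac32<a+1$. Proposition 10(i) if $\kappa<a-2$, or (ii) if $\kappa>a-2$, gives $|LG|\le Ct^{-1}(1+T)^{-\min(\kappa,a-2)}\le Ct^{-1}(1+T)^{-q}$. Lemma 11 with this $\kappa>q$ gives the free bound.

**Step 2: the claim for $\mu\ge\frac{14}5$, $p>\frac53$.** Here $q=\kappa=\kappa_*=2-\frac\mu2\le\frac35$, possibly negative. Then
$$a-2>\tfrac23\bigl(1+\tfrac\mu2\bigr)-1=\tfrac{\mu-1}3\ge\tfrac35\ge\kappa ,$$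
so $a>2$ and $\kappa<a-2$.

- If $p\kappa>1$, take $b=p\kappa$, $\theta=0$; Proposition 10(i) applies.
- If $p\kappa\le1$, take $b=p\kappa-\eta$ with $\eta=0$ if $p\kappa<1$, and $0<\eta<3p-5$ if $p\kappa=1$. Then $b<1$, $\theta=1-b$ and $(1+T)^{-p\kappa}\le(1+T)^{-b}$. Since
$$a+p\kappa=1+(p-1)\bigl(1+\tfrac\mu2\bigr)+p\bigl(2-\tfrac\mu2\bigr)=3p-\tfrac\mu2,\tag{17}$$
we get $a-2-\theta-\kappa=a+b-3-\kappa=3p-5-\eta>0$. So $\kappa<a-2-\theta$, hence also $\kappa+\theta<a+1$, and Proposition 10(i) gives $|LG|\le Ct^{-1}(1+T)^{-\kappa}$.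

The free bound is Lemma 11. The claim is proved.

**Step 3: existence.** By Lemma 9(ii),(iii) and the claim, Lemma 2 applies with $S=\infty$, $K=C_1$, and for small $\varepsilon$ it gives $v=v^0+LG_v$ with $\|v\|\le2C_0\varepsilon$. By (11), $v$ is a continuous weak solution of (2), and $u=t^{-\mu/2}v$ is a global continuous real-valued weak solution of (1), supported in $|x|\le t$, with $|u|\le2C_0\varepsilon\,t^{-1-\mu/2}(1+T)^{-q}$. The data are also attained pointwise. The formula before (10) gives $|LG_v|\le C(t-1)^2$ for $t\le2$, so $v(1)=\varepsilon u_0$ and $v_t(1)=v^0_t(1)=\varepsilon(u_1+\frac\mu2u_0)$, whence $u(1)=\varepsilon u_0$ and $u_t(1)=v_t(1)-\frac\mu2v(1)=\varepsilon u_1$.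

**Step 4: uniqueness.** Let $v_1,v_2$ be continuous weak solutions of (2) with the same data. By (11), $d=v_1-v_2=L(G_{v_1}-G_{v_2})$. Fix $1<S<R$. On the compact set $\{1\le t\le S,\ |x|\le R-t\}$ both are bounded, so $|G_{v_1}-G_{v_2}|\le C|d|$. If $|x|\le R-t$ and $|x-y|\le t-s$, then $|y|\le R-s$. So by (10) the continuous function $D(t)=\sup_{|x|\le R-t}|d(t,x)|$ satisfies $D(t)\le C_{R,S}\int_1^tD(s)\,ds$, and Gronwall's inequality gives $D=0$. Since $R,S$ are arbitrary, $d=0$.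

This proves Theorem 4. For $\mu\ge\frac{14}5$ it is (A1), and for $0<\mu<\frac{14}5$ it is (A2). $\blacksquare$

## 8. Other nonlinearities, sharp decay, and lifespans

**Part 1: other nonlinearities.** Replace $G_v$ by $t^{\mu/2}f(t^{-\mu/2}v)$. As long as $|t^{-\mu/2}v|,|t^{-\mu/2}w|\le1$, the hypotheses on $f$ give (4) with another constant. On the ball of radius $2C_0\varepsilon$ we have $|t^{-\mu/2}v|\le C\varepsilon\,t^{-1-\mu/2}(1+T)^{-q}$. If $q\ge0$ this is at most $C\varepsilon$. If $q<0$, which is possible only for $q=2-\frac\mu2$, then $(1+T)^{-q}\le(2t)^{\mu/2-2}$, and the bound is at most $C\varepsilon t^{-3}$. So $|t^{-\mu/2}v|\le1$ on the ball for small $\varepsilon$, and the proof of Lemma 2 is unchanged. The passage between weak and Duhamel formulations is the same, with $f(u)\varphi=t^{\mu/2}f(t^{-\mu/2}v)\chi$. In Step 4 of Section 7 the local Lipschitz bound holds when $|u_1|,|u_2|\le1$ for the two solutions compared.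

**Part 2: the exponent $q_*$.** For $\mu\ge\frac{14}5$, Step 2 of Section 7 shows $\kappa_*<a-2$, so $q_*=\kappa_*$ is already the exponent of Theorem 4. For $0<\mu<\frac{14}5$, $\mu\ne1$, take $\kappa=\kappa_*$, which is admissible and $\ne a-2$, and $q=\min(\kappa_*,a-2)$. Step 1 of Section 7 showed $pq>1$, so $b=pq$, $\theta=0$, and Proposition 10(i) or (ii) returns exactly $(1+T)^{-q}$. Lemma 11 applies with $\kappa_*\ge q$, and Step 3 of Section 7 concludes.

**Part 3: lower bounds.** Let $\mu>2$, $u_0=0$, $0\le u_1\not\equiv0$. The point is that everything is positive.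

*Positivity.* Now $\ell=\frac\mu2-1>0$. In Laplace's integral over $\phi\in[0,\frac\pi2]$ we have $X\ge\zeta$, so $\Phi\ge\frac12\zeta^\ell$. By (8),
$$\Phi'\ge c\,\frac{\zeta^{\ell+1}-1}{\zeta^2-1}\ge c'\zeta^{\ell-1}=c'\zeta^{-\kappa_*}>0 .$$
For the second inequality, $\frac{\zeta^{\ell+1}-1}{(\zeta^2-1)\zeta^{\ell-1}}$ is continuous and positive on $(1,\infty)$, with positive limits $\frac{\ell+1}2$ at $1$ and $1$ at $\infty$. So the kernel in (9) is nonnegative, and $v^0\ge0$ by (12).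

*First lower bound.* If $T\ge2$ and $|y|<1$, then $|x-y|<r+1\le t-1$, and $\tau=t-|x-y|\in[T-1,T+1]$ satisfies $\tau\sim1+T$. By (13) with $s=1$, $\zeta\sim1+T$. Keeping the tail in (12), $v^0\ge c\,\varepsilon\,t^{-1}(1+T)^{-\kappa_*}$. Since $LG_v\ge0$, $v\ge v^0$, so $v$ satisfies the same bound.

*Second lower bound.* From $v\ge v^0\ge0$ we get $v\ge LG_v\ge L\bigl[t^{-\mu(p-1)/2}(v^0)^p\bigr]$, and by the first bound $s^{-\mu(p-1)/2}(v^0)^p\ge c\,\varepsilon^ps^{-a}$ where $2\le s-|y|\le3$. Keep only the cone term. Let $T\ge8$ and $r>0$, and use $\alpha=s+\lambda$, $\beta=s-\lambda$ as in Lemma 1. The set $\alpha\in[T,t+r]$, $\beta\in[2,3]$ lies in the domain of integration: $\beta\le T$ holds, $s=\frac{\alpha+\beta}2\ge5$, and $s\le\frac{t+r+3}2\le t$ because $T\ge3$. There $\lambda=\frac{\alpha-\beta}2\ge\frac{\alpha-3}2\ge\frac5{16}\alpha$, since $\alpha\ge8$, and $s\le\alpha$. So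
$$v\ge\frac{c\,\varepsilon^p}r\int_T^{t+r}\alpha^{1-a}\,d\alpha\ge c\,\varepsilon^p\,t^{-1}(1+T)^{2-a}.$$
For the last inequality: if $r\ge t/2$, then $T\le r\le t$ and $t+r=T+2r\ge3T$, so the integral is at least $cT^{2-a}$ and $\frac1r\ge\frac1t$. If $r<t/2$, the integral is at least $2r(t+r)^{1-a}\ge c\,r\,t^{1-a}$, and $t\sim1+T$. The case $r=0$ follows by continuity.

Averaging the two bounds and multiplying by $t^{-\mu/2}$ gives the statement. Taking $x=0$ and $t\to\infty$ at fixed $\varepsilon$ shows that no exponent larger than $q_*$ is possible.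

**Part 4, Strauss type.** The hypothesis $p>1+\frac2{\mu+2}$ says $a>2$. Put $q=a-2>0$. By the identity in (16), $1-pq=\frac\gamma2\ge0$, with equality exactly for $p=p_s(3+\mu)$. Since $pq\le1<p\kappa_*$, $q<\kappa_*$; fix an admissible $\kappa\le\kappa_*$ with $\kappa>q$ and $p\kappa>1$.

*Subtracting the free solution.* The free solution decays like $(1+T)^{-\kappa}$, better than $(1+T)^{-q}$; to keep this gain write $v=v^0+w$ and solve $w=\Psi(w):=LG_{v^0+w}$ in $X_{q,S}$, $S<\infty$. By Lemma 11,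
$$|G_{v^0+w}|\le C\varepsilon^pt^{-a}(1+T)^{-p\kappa}+C\|w\|^pt^{-a}(1+T)^{-pq},$$
$$|G_{v^0+w}-G_{v^0+w'}|\le C\|w-w'\|\,t^{-a}\bigl[\varepsilon^{p-1}(1+T)^{-b'}+(\|w\|^{p-1}+\|w'\|^{p-1})(1+T)^{-pq}\bigr],$$
with $b'=(p-1)\kappa+q>0$, and both left sides vanish for $|x|>t$. Proposition 10(ii) applies with each of $b=p\kappa$, $b=pq$, $b=b'$: indeed $\kappa>a-2\ge a-2-\theta$, and $\kappa+\theta<\frac32+1<a+1$ because $b>0$ gives $\theta<1$. Bounds for sums of majorants add, $\vartheta_{p\kappa}=1$ since $p\kappa>1$, and $T\le t<S$. So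
$$\|\Psi w\|\le C_2\bigl(\varepsilon^p+\|w\|^p\vartheta_{pq}(S)\bigr),$$
$$\|\Psi w-\Psi w'\|\le C_2\bigl(\varepsilon^{p-1}\vartheta_{b'}(S)+(\|w\|^{p-1}+\|w'\|^{p-1})\vartheta_{pq}(S)\bigr)\|w-w'\| .$$
On the ball $\|w\|\le2C_2\varepsilon^p$, $\Psi$ is a contraction into the ball if $\varepsilon^{p(p-1)}\vartheta_{pq}(S)\le c_0$ with $c_0$ small, and $\varepsilon^{p-1}\vartheta_{b'}(S)$ is small. By (11), $v^0+w$ is then a continuous weak solution on $[1,S)$.

*The size of $S$, $p<p_s(3+\mu)$.* Here $0<pq<1$ and $\vartheta_{pq}(S)=(1+S)^{\gamma/2}$. Choose $(1+S)^{\gamma/2}=c_0\varepsilon^{-p(p-1)}$, so $S\ge c\,\varepsilon^{-2p(p-1)/\gamma}$. If $b'\ge1$, then $\vartheta_{b'}(S)\le C\log(2+S)$ and $\varepsilon^{p-1}\vartheta_{b'}(S)\to0$. If $b'<1$,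
$$\varepsilon^{p-1}(1+S)^{1-b'}\le C\varepsilon^{(p-1)\left[1-p(1-b')/(1-pq)\right]}\to0,$$
because $1-pq>p(1-b')=p-p(p-1)\kappa-pq$ is equivalent to $p(p-1)\kappa>p-1$, that is, to $p\kappa>1$.

*The size of $S$, $p=p_s(3+\mu)$.* Here $pq=1$, $\vartheta_{pq}(S)=\log(2+S)$, and $b'>\frac{p-1}p+\frac1p=1$, so $\vartheta_{b'}=1$. Choose $\log(2+S)=c_0\varepsilon^{-p(p-1)}$; then $S\ge\exp(c\,\varepsilon^{-p(p-1)})$ for small $\varepsilon$.

**Part 4, Fujita type.** Since $\mu>1$, $\kappa=\kappa_*=2-\frac\mu2$ is admissible. Take $q=\kappa$, $b=p\kappa<1$, $\theta=1-b$, and work in $X_{q,S}$. Here $a>2$. By (17), $a-2-\theta-\kappa=a+b-3-\kappa=3p-5\le0$, and $\kappa+\theta<a+1$ holds because it means $a+b-\kappa=3p-2>0$. For $p<\frac53$, Proposition 10(ii) gives $|LG|\le Ct^{-1}(1+T)^{2-a+\theta}=Ct^{-1}(1+T)^{-\kappa+5-3p}$. For $p=\frac53$, Proposition 10(iii) gives $|LG|\le Ct^{-1}(1+T)^{-\kappa}\log(2+T)$. So Lemma 2 applies with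
$$K=C\Lambda(S),\qquad\Lambda(S)=(1+S)^{5-3p}\ \bigl(p<\tfrac53\bigr),\qquad\Lambda(S)=\log(2+S)\ \bigl(p=\tfrac53\bigr),$$
and with the free bound of Lemma 11. It yields a solution of $v=v^0+LG_v$ on $[1,S)$, which is a continuous weak solution by (11), as soon as $\varepsilon^{p-1}\Lambda(S)$ is small enough. For $p<\frac53$ this allows $S\ge c\,\varepsilon^{-(p-1)/(5-3p)}$, and for $p=\frac53$ it allows $S\ge\exp(c\,\varepsilon^{-2/3})$. $\blacksquare$
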